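\title{Elements of degree one are prime in the algebra of a permutation group without finite orbits}

\begin{abstract}
Let $G$ be a permutation group on an infinite set $\Omega$ and let $K$ be a field of characteristic zero. Cameron's algebra $A(G)$ is the graded algebra of $G$-invariant $K$-valued functions on the finite subsets of $\Omega$, with a product that sums over the ways of splitting a set in two. We prove that if $G$ has no finite orbits, then every nonzero homogeneous element of degree one is prime in $A(G)$. In particular the constant function $\varepsilon$ on points is prime, as conjectured. Conversely, for an element $c$ of degree one with infinite support, $c$ is prime if and only if $cA(G)$ is radical, if and only if $G$ has no finite orbits. The proof detects divisibility by $c$ through explicit alternating sums, shows that these sums define algebra homomorphisms that kill $c$, and finds a nonzero value of a product by a Ramsey argument. We also give a version without a group, an inequality for the numbers of orbits on $n$-sets, and an example showing that characteristic zero is needed.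
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\Omega$ is an infinite set and $K$ is a field of characteristic zero; the only exception is Remark~\ref{rem:charp}.

For a set $E$ and an integer $n\ge0$, let $[E]^n$ be the set of $n$-element subsets ($n$-sets) of $E$, and let $B_n(E)$ be the vector space of all functions $[E]^n\to K$. On $B(E)=\bigoplus_{n\ge0}B_n(E)$ define a product by
\begin{equation}\label{eq:product}
(fh)(X)=\sum_{Y\subseteq X,\ |Y|=m}f(Y)\,h(X\setminus Y)\qquad\bigl(f\in B_m(E),\ h\in B_n(E),\ X\in[E]^{m+n}\bigr)
\end{equation}
and bilinearity. The product is commutative, by the substitution $Y\leftrightarrow X\setminus Y$. It is associative, because $(fh)k$ and $f(hk)$ both take at $X$ the value $\sum f(Y_1)h(Y_2)k(Y_3)$, summed over the ordered partitions $X=Y_1\sqcup Y_2\sqcup Y_3$ into parts of the right sizes. The function with value $1$ at $\emptyset$ is the identity, and $B_0(E)=K$. We write $B=B(\Omega)$, $B_n=B_n(\Omega)$ and $\operatorname{supp}f=\{X:f(X)\ne0\}$, and we identify $1$-sets with points.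

Let $G$ be a permutation group on $\Omega$, acting on the right. For $g\in G$ and $f\in B_n$ put $f^g(X)=f(Xg)$. The map $f\mapsto f^g$ is a graded algebra automorphism of $B$, because $Y\mapsto Yg$ is a bijection from the $m$-subsets of $X$ to those of $Xg$. \emph{Cameron's algebra} is the subalgebra of invariants,
\[
A(G)=\bigoplus_{n\ge0}V_n,\qquad V_n=\{f\in B_n: f(Xg)=f(X)\text{ for all }g\in G,\ X\in[\Omega]^n\}.
\]
An element of $V_n$ is a function on the set of $G$-orbits on $n$-sets. If there are finitely many such orbits, their indicator functions form a basis of $V_n$, and $\dim V_n$ is their number. The product of the indicators of two orbits, evaluated at $X$, counts the ways to split $X$ into a member of the first orbit and a member of the second.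

Whatever $G$ is, $A(G)$ contains the function $\varepsilon\in V_1$ with value $1$ at every point. An element $p$ of $A(G)$ is \emph{prime} if it is nonzero and not a unit, and if $p$ divides $a$ or $b$ whenever it divides $ab$; for nonzero $p$ this says that $A(G)/pA(G)$ is an integral domain. We shall see that multiplication by $\varepsilon$ is injective. So when the numbers of orbits on $n$-sets are finite, the graded pieces of $A(G)/\varepsilon A(G)$ have as dimensions the differences of consecutive numbers, and primeness of $\varepsilon$ restricts how these differences can grow (Corollary~\ref{cor:growth}). Two examples show what to expect.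

\begin{example}\label{ex:sym}
Let $G=\operatorname{Sym}(\Omega)$, and let $\mathbf 1_n$ be the constant function $1$ on $n$-sets. Then $V_n=K\mathbf 1_n$ and $\mathbf 1_m\mathbf 1_n=\binom{m+n}{m}\mathbf 1_{m+n}$, so $\varepsilon^n=n!\,\mathbf 1_n$ and $A(G)=K[\varepsilon]$ is a polynomial ring. More generally, let $\Omega$ be partitioned into infinite sets $\Omega^{(1)},\dots,\Omega^{(r)}$, let $G=\prod_j\operatorname{Sym}(\Omega^{(j)})$, and let $a_j\in V_1$ be the indicator of $\Omega^{(j)}$. The orbit of a finite set $X$ is determined by the numbers $i_j=|X\cap\Omega^{(j)}|$, and $a_1^{i_1}\cdots a_r^{i_r}$ is $i_1!\cdots i_r!$ times the indicator of this orbit. Hence $A(G)$ is the polynomial ring $K[a_1,\dots,a_r]$. Every nonzero element of $V_1$, in particular $\varepsilon=a_1+\dots+a_r$, is a nonzero linear form and so is prime.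
\end{example}

\begin{example}\label{ex:point}
Let $G$ be the stabilizer in $\operatorname{Sym}(\Omega)$ of a point $o$, and let $y,a\in V_1$ be the indicators of $\{o\}$ and of $\Omega\setminus\{o\}$. For $n\ge1$ there are two orbits on $n$-sets, the sets that avoid $o$ and the sets that contain it, with indicators $a^n/n!$ and $ya^{n-1}/(n-1)!$. Also $y^2=0$, since two disjoint sets cannot both equal $\{o\}$. So $A(G)=K[a,y]/(y^2)$ and $\varepsilon=a+y$. The quotient $A(G)/\varepsilon A(G)\cong K[y]/(y^2)$ is not a domain, and $\varepsilon$ is not prime.
\end{example}

In the second example the obstruction is a nilpotent element that comes from a finite orbit. One may guess that this is the only obstruction. This is the conjecture stated in Gilbey's paper \cite{Gilbey}.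

\begin{quote}
\textbf{Conjecture.} \emph{If $G$ has no finite orbits, then $\varepsilon$ is a prime element of $A(G)$.}
\end{quote}

We prove the conjecture in the stronger form suggested by Example~\ref{ex:sym}, together with a converse.

\begin{theorem}\label{thm:A}
If $G$ has no finite orbits, then every nonzero $c\in V_1$ is a prime element of $A(G)$. In particular $\varepsilon$ is prime.
\end{theorem}

Recall that an ideal $J$ is \emph{radical} if $a^k\in J$ for some $k\ge1$ implies $a\in J$.

\begin{theorem}\label{thm:B}
Let $G$ be any permutation group on $\Omega$ and let $c\in V_1$ have infinite support, for example $c=\varepsilon$. The following are equivalent: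
\begin{enumerate}
\item[(i)] $G$ has no finite orbits;
\item[(ii)] $c$ is prime in $A(G)$;
\item[(iii)] the ideal $cA(G)$ is radical.
\end{enumerate}
\end{theorem}

The assumption on the support cannot be dropped from Theorem~\ref{thm:B}: in Example~\ref{ex:point} the element $y$ is prime, since $A(G)/yA(G)\cong K[a]$, although $\{o\}$ is a finite orbit.

In general $A(G)$ has no description as convenient as in the examples. For $\mathbb Z$ acting on itself by translation, $V_2$ is the space of all functions of the distance between two points; it has infinite dimension, so $A(G)$ is not finitely generated. The proof therefore works with values of functions, and mostly in the full algebra $B$, without the group. Section~\ref{sec:one} carries it out by hand for two factors of degree one. Section~\ref{sec:div} characterizes the multiples of $c$ and constructs homomorphisms from $B$ to algebras $B(P)$ that kill $c$. Section~\ref{sec:large} gives a condition under which a product in $B(P)$ is nonzero. Section~\ref{sec:proofs} combines these into a statement without a group, Theorem~\ref{thm:C}, and deduces Theorems~\ref{thm:A} and~\ref{thm:B}. Section~\ref{sec:growth} treats orbit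 counts and positive characteristic. The outside facts that we use are B.~H.~Neumann's lemma on coverings by cosets, the infinite Ramsey theorem, the embedding of countable fields of characteristic zero into $\mathbb C$, and, for Corollary~\ref{cor:growth} only, the projective dimension theorem. Each is recalled where it is needed.

\section{Separation, and two factors of degree one}\label{sec:one}

The hypothesis on orbits enters through one property: any finite set can be moved off any other. It rests on Neumann's lemma \cite{Neumann}: \emph{a group is not a union of finitely many cosets of subgroups of infinite index.}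

\begin{lemma}[separation]\label{lem:sep}
Suppose that $G$ has no finite orbits. For finite sets $\Delta,\Gamma\subset\Omega$ there is $g\in G$ with $\Delta g\cap\Gamma=\emptyset$. Hence there are $g_1,g_2,\ldots\in G$ such that the sets $\Delta g_1,\Delta g_2,\dots$ are pairwise disjoint.
\end{lemma}

\begin{proof}
If there is no such $g$, then $G$ is the union of the finitely many sets $\{g:\delta g=\eta\}$ with $\delta\in\Delta$, $\eta\in\Gamma$. Each of these is empty or a coset of the stabilizer of $\delta$, whose index is the size of the orbit of $\delta$ and so is infinite. This contradicts Neumann's lemma. For the second claim, choose $g_j$ inductively with $\Gamma=\Delta g_1\cup\dots\cup\Delta g_{j-1}$.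
\end{proof}

Now let $G$ have no finite orbits, and let $f,h\in V_1$ be not divisible by $\varepsilon$. We show that $\varepsilon$ does not divide $fh$. The multiples of $\varepsilon$ in degree one are the constant functions. For an ordered pair $\alpha=(x,y)$ of distinct points put $f(\alpha)=f(x)-f(y)$, and define $h(\alpha)$ in the same way. Since $f$ and $h$ are not constant, there are pairs $\alpha,\beta$ with $f(\alpha)\ne0$ and $h(\beta)\neq0$.

To show that an element of $B_2$ is not a multiple of $\varepsilon$, we need a linear form that vanishes on all multiples. For $k\in B_1$ we have $(\varepsilon k)(\{x,z\})=k(x)+k(z)$. So for disjoint pairs $\alpha=(x,y)$, $\beta=(z,w)$, the alternating sum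
\[
r(\alpha\beta)=r(\{x,z\})-r(\{x,w\})-r(\{y,z\})+r(\{y,w\})\qquad(r\in B_2)
\]
vanishes at $r=\varepsilon k$: each of $k(x),k(y),k(z),k(w)$ occurs once with each sign. Evaluate it at $r=fh$. Here $r(\{x,z\})=f(x)h(z)+f(z)h(x)$. The four first terms add up to $(f(x)-f(y))(h(z)-h(w))$ and the four second terms to $(f(z)-f(w))(h(x)-h(y))$, so
\begin{equation}\label{eq:degone}
(fh)(\alpha\beta)=f(\alpha)h(\beta)+f(\beta)h(\alpha).
\end{equation}
This is the product formula \eqref{eq:product} again, with pairs in the role of points. The two terms on the right may cancel, so the two pairs must be chosen with care. Translates $\beta g=(zg,wg)$ give room for this, since $f(\beta g)=f(\beta)$ and $h(\beta g)=h(\beta)$ by invariance. If $f(\beta)\ne0$, take by Lemma~\ref{lem:sep} a translate $\beta'$ disjoint from $\beta$; then $(fh)(\beta\beta')=2f(\beta)h(\beta)\ne0$. If $f(\beta)=0$, take a translate $\beta'$ disjoint from $\alpha$; then $(fh)(\alpha\beta')=f(\alpha)h(\beta)\neq0$. In both cases $fh\notin\varepsilon B$.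

Three things happened. Divisibility by $\varepsilon$ was detected by alternating sums over disjoint pairs. These sums turned out to be multiplicative, by \eqref{eq:degone}. And among many disjoint translates we found a configuration on which the terms of the product do not cancel. In higher degree the first point needs a proof that the alternating sums detect \emph{all} non-multiples (Lemma~\ref{lem:div}), and the second is Lemma~\ref{lem:hom}. The third is the main difficulty: a term of the product evaluates $f$ on a set assembled from pieces of different translates, and invariance says nothing about such values. Lemma~\ref{lem:key} deals with this.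

\section{Divisibility by an element of degree one}\label{sec:div}

In this section $c\in B_1$ has infinite support $\Omega_1=\{\omega:c(\omega)\ne0\}$, and $\Omega_0=\Omega\setminus\Omega_1$.

Membership in $cB$ is the existence of a quotient; we want to replace it by the vanishing of explicit linear forms. Duality does this. For a set $E$ let $M_n(E)$ be the vector space with basis $[E]^n$, and let $M(E)=\bigoplus_nM_n(E)$. We identify a finite set $X$ with the monomial $\prod_{\omega\in X}\omega$ in the polynomial ring on $E$ modulo the squares of the variables. This makes $M(E)$ a commutative algebra, with $XY=X\cup Y$ if $X\cap Y=\emptyset$ and $XY=0$ otherwise. Put $M=M(\Omega)$ and $M_n=M_n(\Omega)$. A function $f\in B_n$ extends uniquely to a linear form on $M_n$, and so $B_n$ is the full dual space of $M_n$. Define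
\[
\partial:M_n\to M_{n-1},\qquad\partial X=\sum_{x\in X}c(x)\,(X\setminus\{x\}),
\]
with $\partial=0$ on $M_0$. By \eqref{eq:product}, for $h\in B_{n-1}$,
\begin{equation}\label{eq:transpose}
(ch)(v)=h(\partial v)\qquad(v\in M_n).
\end{equation}
So multiplication by $c$ is the transpose of $\partial$, and the multiples of $c$ vanish on $\ker\partial$. We need a spanning set of $\ker\partial$ that is explicit and behaves well under products. If $v\in M(E)$ and $w\in M(E')$ with $E\cap E'=\emptyset$, then
\begin{equation}\label{eq:leibniz}
\partial(vw)=(\partial v)w+v\,\partial w,
\end{equation}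
as one sees for $v=X$, $w=Y$ by sorting the terms of $\partial(X\cup Y)$ according to whether the deleted point lies in $X$ or in $Y$. Hence products of elements of $\ker\partial$ on disjoint sets of points lie in $\ker\partial$, and it is natural to start from the smallest elements of the kernel in degree one.

An \emph{atom} is an element of $M_1$ of one of two forms: a point $z\in\Omega_0$, or $c(y)x-c(x)y$ with $x\ne y$ in $\Omega_1$. Its \emph{support} is $\{z\}$ or $\{x,y\}$, respectively. Every atom $\alpha$ satisfies $\partial\alpha=0$. A \emph{tableau} of size $n$ is a set $S$ of $n$ atoms with pairwise disjoint supports; its \emph{point set} is the union of these supports. Put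
\[
e_S=\prod_{\alpha\in S}\alpha\in M_n ,
\]
with $e_\emptyset=1$. By \eqref{eq:leibniz}, $\partial e_S=0$. For $c=\varepsilon$ the atoms are the differences $x-y$, and the alternating sum of Section~\ref{sec:one} is the value of $r$ at $(x-y)(z-w)$.

\begin{lemma}\label{lem:kernel}
\begin{enumerate}
\item[(a)] The map $\partial:M_n\to M_{n-1}$ is surjective for $n\ge1$, and multiplication by $c$ is injective on $B$.
\item[(b)] The kernel of $\partial$ on $M_n$ is spanned by the $e_S$ with $S$ a tableau of size $n$.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{Reduction to $c=\varepsilon$.} Every finite set is uniquely the union of a subset of $\Omega_1$ and a subset $Z$ of $\Omega_0$, so $M_n=\bigoplus_ZM_{n-|Z|}(\Omega_1)Z$, over $Z\subseteq\Omega_0$ with $|Z|\le n$. Moreover $\partial(vZ)=(\partial v)Z$ for $v\in M(\Omega_1)$. Suppose both claims about $\partial$ hold for $M(\Omega_1)$. Then each summand $M_{n-1-|Z|}(\Omega_1)Z$ of $M_{n-1}$ is the image of $M_{n-|Z|}(\Omega_1)Z$, and the kernel of $\partial$ on $M_n$ is spanned by the elements $e_SZ=e_{S\cup Z}$, with $S$ a tableau in $\Omega_1$ and the points of $Z$ read as atoms. So we may assume that $\Omega=\Omega_1$.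 Let $\theta$ be the algebra automorphism $X\mapsto X/\prod_{x\in X}c(x)$ of $M$, and let $\partial_1$ be the operator $\partial$ for $\varepsilon$. Then $\partial\theta X=\sum_{x\in X}\theta(X\setminus\{x\})=\theta\partial_1X$, and $\theta(x-y)$ is the atom $c(y)x-c(x)y$ divided by $c(x)c(y)$. So we may assume that $c=\varepsilon$.

\emph{Injectivity on small sets.} Every element of $M$ lies in $M(F)$ for some finite $F\subset\Omega$, so we study $\partial$ on $M(F)$, where $|F|=N$. The tool is the operator in the opposite direction, $UX=\sum_{y\in F\setminus X}(X\cup\{y\})$. Let $X\in[F]^j$. Both $\partial UX$ and $U\partial X$ contain once each set obtained from $X$ by exchanging a point of $X$ for a point of $F\setminus X$. In addition, $\partial UX$ contains $X$ itself $N-j$ times (add a point, then delete it), and $U\partial X$ contains it $j$ times (delete a point, then restore it). So $\partial U-U\partial$ is multiplication by $N-2j$ on $M_j(F)$. Let $v\in M_n(F)$ with $\partial v=0$. For $k\ge1$ the element $U^{k-1}v$ has degree $n+k-1$, so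
\[
\partial U^kv=U\partial U^{k-1}v+\bigl(N-2(n+k-1)\bigr)U^{k-1}v ,
\]
and induction on $k$ gives
\[
\partial U^kv=\sum_{l=0}^{k-1}(N-2n-2l)\,U^{k-1}v=k(N-2n-k+1)\,U^{k-1}v .
\]
If $N<2n$, the integer $k(N-2n-k+1)$ is negative for all $k\ge1$, hence nonzero in $K$ because the characteristic is zero. Then $U^kv=0$ implies $U^{k-1}v=0$. Since $U^kv=0$ for $n+k>N$, we descend to $v=0$. We have shown:
\begin{equation}\label{eq:star}
\text{if }|F|<2n,\text{ then }\partial\text{ is injective on }M_n(F).
\end{equation}

\emph{Proof of (a).} Let $n\geq1$ and $N\ge2n-1$. Complementation $\kappa X=F\setminus X$ is a linear bijection of $M(F)$ with $\kappa\partial=U\kappa$. It turns $\partial$ on $M_{N-n+1}(F)$, which is injective by \eqref{eq:star} because $N<2(N-n+1)$, into $U:M_{n-1}(F)\to M_n(F)$. So this map $U$ is injective. In the bases of subsets, its matrix is the transpose of the matrix of $\partial:M_n(F)\to M_{n-1}(F)$, since both record inclusion of an $(n-1)$-set in an $n$-set. Thus $\partial$ has rank $\dim M_{n-1}(F)$ and is surjective. As $\Omega$ is infinite, every $(n-1)$-set lies in a finite set $F$ with at least $2n-1$ points, and the first claim follows. If $h\in B_{n-1}$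 and $ch=0$, then $h$ vanishes on $\partial M_n=M_{n-1}$ by \eqref{eq:transpose}, so $h=0$. Since $c$ is homogeneous, multiplication by $c$ is injective on $B$.

\emph{Proof of (b).} We show by induction on $N=|F|$ that, for all $n$, the kernel of $\partial$ on $M_n(F)$ is spanned by the $e_S$ with $S$ a tableau of size $n$ and point set in $F$. For $n=0$ the empty tableau suffices, and for $N<2n$ the kernel is zero by \eqref{eq:star}; this covers $N=0$. Let $n\ge1$, $N\ge2n$, $v\in M_n(F)$, $\partial v=0$. Choose $a\in F$, put $F'=F\setminus\{a\}$, and write $v=av_1+v_0$ with $v_0,v_1\in M(F')$. By \eqref{eq:leibniz},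
\[
0=\partial v=a\,\partial v_1+(v_1+\partial v_0),
\]
and the terms that contain $a$ give $\partial v_1=0$. By induction $v_1=\sum_S\lambda_Se_S$, with tableaux $S$ of size $n-1$ in $F'$. Each $S$ uses $2n-2<N-1$ points, so there is a point $b_S\in F'$ outside its point set, and $S\cup\{a-b_S\}$ is a tableau of size $n$. The element
\[
v'=v-\sum_S\lambda_S(a-b_S)e_S=v_0+\sum_S\lambda_Sb_Se_S
\]
lies in $\ker\partial$ and in $M_n(F')$. By induction $v'$ is in the span of the $e_T$, and hence so is $v$.
\end{proof}

The infinite support of $c$ is needed for (a): the element $y$ of Example~\ref{ex:point} has $y\cdot y=0$.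

\begin{lemma}\label{lem:div}
\begin{enumerate}
\item[(a)] An element $f\in B_n$ lies in $cB$ if and only if $f(e_S)=0$ for all tableaux $S$ of size $n$.
\item[(b)] If $c\in V_1$, then $cB\cap A(G)=cA(G)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $n=0$ both conditions say that $f=0$. Let $n\ge1$. If $f\in cB$, then $f=ch$ with $h\in B_{n-1}$, by comparing components of degree $n$, and $f(e_S)=h(\partial e_S)=0$. Conversely, if $f$ vanishes at all $e_S$, then it vanishes on the kernel of $\partial$ in $M_n$ by Lemma~\ref{lem:kernel}(b). So $h(\partial v)=f(v)$ defines a linear form $h$ on $\partial M_n=M_{n-1}$, and $f=ch$ by \eqref{eq:transpose}.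

(b) Let $f=ch\in A(G)$ with $h\in B$. For $g\in G$ we have $ch^g=(ch)^g=f^g=ch$, so $h^g=h$ by Lemma~\ref{lem:kernel}(a). Thus $h\in A(G)$. The other inclusion holds because $c\in A(G)$.
\end{proof}

Part (b) lets us forget the group when testing divisibility. The next lemma is the general form of \eqref{eq:degone}. It moves the problem from the quotient $B/cB$, whose elements have no values at sets, to algebras of functions on sets of atoms.

\begin{lemma}\label{lem:hom}
Let $P$ be a set of atoms with pairwise disjoint supports. Define a linear map $\pi_P:B\to B(P)$ by $(\pi_Pf)(S)=f(e_S)$ for $f\in B_n$ and $S\in[P]^n$. Then $\pi_P$ is an algebra homomorphism, and $\pi_P(cB)=0$.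
\end{lemma}

\begin{proof}
Every finite subset of $P$ is a tableau, so $\pi_P(cB)=0$ by Lemma~\ref{lem:div}(a); also $\pi_P(1)=1$. Write each $\alpha\in P$ as $\sum_\omega a_\alpha(\omega)\,\omega$, over the points $\omega$ of its support. For finite $S\subseteq P$, a \emph{choice function} $s$ on $S$ picks a point $s(\alpha)$ in the support of each $\alpha\in S$; put $a(s)=\prod_{\alpha\in S}a_\alpha(s(\alpha))$. The supports are disjoint, so $s$ is injective, and expanding the product gives $e_S=\sum_sa(s)\,s(S)$. Let $f\in B_m$, $h\in B_n$, $S\in[P]^{m+n}$. The $m$-subsets of $s(S)$ are the sets $s(I)$ with $I\in[S]^m$, so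
\[
(fh)(e_S)=\sum_sa(s)\sum_{S=I\sqcup I',\ |I|=m}f(s(I))\,h(s(I')).
\]
For fixed $I$ and $I'$, a choice function on $S$ is a pair of choice functions $t$ on $I$ and $t'$ on $I'$, and $a(s)=a(t)a(t')$. So the sum over $s$ factors, and
\[
(fh)(e_S)=\sum_{S=I\sqcup I',\ |I|=m}f(e_I)\,h(e_{I'})=\bigl(\pi_Pf\cdot\pi_Ph\bigr)(S).\qedhere
\]
\end{proof}

\section{Large functions are not zero divisors}\label{sec:large}

By Lemma~\ref{lem:hom}, to show $fh\notin cB$ it is enough to find $P$ with $\pi_Pf\cdot\pi_Ph\ne0$. The algebras $B(E)$ have many zero divisors: if every member of $\operatorname{supp}f$ meets a fixed finite set $T$, then $f^{|T|+1}=0$, since $|T|+1$ pairwise disjoint sets cannot all meet $T$. We single out the functions for which no such $T$ exists. For $m\ge1$, call $f\in B_m(E)$ \emph{large} if $\operatorname{supp}f$ contains infinitely many pairwise disjoint sets.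

Two remarks are used repeatedly. For $E'\subseteq E$, restriction of functions is an algebra homomorphism $B(E)\to B(E')$, because \eqref{eq:product} at $X$ involves only subsets of $X$. And a finite set meets only finitely many members of a family of pairwise disjoint sets, so the restriction of a large function to the complement of a finite set is large.

\begin{lemma}\label{lem:key}
Let $E$ be a set, let $m,n\ge1$, and let $f\in B_m(E)$ and $h\in B_n(E)$ be large. Then $fh\ne0$.
\end{lemma}

This also follows from a theorem of Pouzet \cite{Pouzet}; we give a direct proof. The obvious test set is $A\cup D$, with $A$ and $D$ disjoint and $f(A)\neq0\ne h(D)$. It can fail, since other splittings of $A\cup D$ contribute too: for $m=n=1$, $f(a)=f(d)=h(d)=1$ and $h(a)=-1$ we get $(fh)(\{a,d\})=0$. The proof prevents cancellation in three moves. We arrange infinitely many such sets as columns of an array, so that each finite subset has a \emph{shape}. Ramsey's theorem makes the rough position of a value in the complex plane depend only on the shape. Finally we test on a set of extremal shape, for which all nonzero terms come from one pair of shapes and therefore point in nearly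 the same direction.

\begin{proof}
\emph{Step 1: reduction to $\mathbb C$.} Choose successively pairwise disjoint sets $A_1,D_1,A_2,D_2,\dots$ with $A_i\in\operatorname{supp}f$ and $D_i\in\operatorname{supp}h$; at each stage only finitely many members of the two given disjoint families meet the points already used. Restrict $f$ and $h$ to $E'=\bigcup_i(A_i\cup D_i)$. This set has countably many finite subsets, so the values of $f$ and $h$ generate a countable subfield $K'$ of $K$. A countable field of characteristic zero embeds in $\mathbb C$: send a transcendence basis over $\mathbb Q$ to algebraically independent complex numbers, and extend to the algebraic extension using that $\mathbb C$ is algebraically closed. The values of $fh$ on $E'$ are computed in $K'$, so we may assume that $K=\mathbb C$.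

\emph{Step 2: shapes.} Let $k=m+n$, and write $A_i=\{x_{i,1},\dots,x_{i,m}\}$ and $D_i=\{x_{i,m+1},\dots,x_{i,k}\}$ for $i\in\mathbb N$. We call $A_i\cup D_i$ the $i$th column. A \emph{letter} is a nonempty subset of $\{1,\dots,k\}$. A \emph{word} $u=U_1\cdots U_r$ is a sequence of letters; it has \emph{length} $r$ and \emph{norm} $\sum_j|U_j|$. For $q=\{i_1<\dots<i_r\}\subset\mathbb N$ put
\[
u(q)=\{x_{i_j,t}:1\le j\le r,\ t\in U_j\}.
\]
For instance, if $u=\{1,3\}\{2\}$ and $q=\{2,5\}$, then $u(q)=\{x_{2,1},x_{2,3},x_{5,2}\}$. Every finite subset of $E'$ is $u(q)$ for a unique pair $(u,q)$: the set $q$ lists the columns that it meets, and $u$ records its traces on them from left to right. The size of $u(q)$ is the norm of $u$. A word of norm $m$ has length at most $m$, so there are finitely many words of norm $m$, and finitely many of norm $n$.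

\emph{Step 3: Ramsey's theorem.} The infinite Ramsey theorem states that if $I$ is an infinite set, $r\ge1$, and $[I]^r$ is colored with finitely many colors, then there is an infinite $I'\subseteq I$ such that all members of $[I']^r$ have the same color. The values of $f$ may be infinite in number, so we cannot use them as colors. Instead partition $\mathbb C$ into nine classes: $\{0\}$ and the sectors
\[
\Sigma_j=\{z\ne0: j\pi/4\le\arg z<(j+1)\pi/4\},\qquad j=0,\dots,7 .
\]
For a word $u$ of norm $m$ and length $r$, color $q\in[\mathbb N]^r$ by the class of $f(u(q))$; for a word of norm $n$, use $h$ in place of $f$. Apply the theorem to these finitely many colorings one after the other, passing each time to an infinite subset of the previous set. We obtain an infinite $I\subseteq\mathbb N$ such that, for each word $u$ of norm $m$ and length $r$, the class of $f(u(q))$ is the same for all $q\in[I]^r$, and the same holds for $h$ and the words of norm $n$. Let $W_f$ be the set of words of norm $m$ for which the class for $f$ is not $\{0\}$, and $W_h$ the set of words of norm $n$ for which the class for $h$ is not $\{0\}$. The one-letter words $\{1,\dots,m\}$ and $\{m+1,\dots,k\}$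 describe the sets $A_i$ and $D_i$, so they lie in $W_f$ and $W_h$, and these sets of words are nonempty.

\emph{Step 4: the extremal shape.} Let $\ell_f$ and $\ell_h$ be the maximal lengths of words in $W_f$ and $W_h$. Fix a total order on the letters, and order words of equal length lexicographically. Let $u$ be the largest word of length $\ell_f$ in $W_f$, and $v$ the largest word of length $\ell_h$ in $W_h$. For words $u',v'$ let $\operatorname{Sh}(u',v')$ be the set of their \emph{shuffles}: the words whose positions can be partitioned into two sets on which they read $u'$ and $v'$ respectively. Let $w$ be the largest word in $\operatorname{Sh}(u,v)$. It has length $L=\ell_f+\ell_h$ and norm $m+n$. We claim: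
\begin{equation}\label{eq:mono}
\text{if $u'\le u$ has length $\ell_f$, $v'\le v$ has length $\ell_h$, and $w\in\operatorname{Sh}(u',v')$, then $u'=u$, $v'=v$.}
\end{equation}
Fix a partition of the positions of $w$ into a set on which it reads $u'$ and a set on which it reads $v'$. Write $u$ in place of $u'$ on the first set, obtaining $w_1$. If $u'\ne u$, the first position at which $w_1$ differs from $w$ is the one that carries the first letter where $u$ and $u'$ differ, and there $u$ has the larger letter; so $w_1>w$. If $u'=u$, then $w_1=w$. Now write $v$ in place of $v'$ on the second set, obtaining $w_2$. By the same argument $w_2\ge w_1$, with strict inequality if $v'\neq v$. Since $w_2\in\operatorname{Sh}(u,v)$, we have $w_2\le w$. So $w=w_1=w_2$, and \eqref{eq:mono} follows.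

\emph{Step 5: evaluation.} Take $p\in[I]^L$ and $X=w(p)$, a set of size $m+n$. Consider a nonzero term $f(Y)h(Z)$ of $(fh)(X)$, where $X=Y\sqcup Z$, $|Y|=m$, $|Z|=n$. Write $Y=u'(q)$ and $Z=v'(q')$. Then $q\cup q'=p\subseteq I$, so $u'\in W_f$ and $v'\in W_h$, and
\[
L=|q\cup q'|\le|q|+|q'|\le\ell_f+\ell_h=L .
\]
Hence $q\cap q'=\emptyset$, $|q|=\ell_f$ and $|q'|=\ell_h$. This is the purpose of the maximal lengths: no column is shared between $Y$ and $Z$. So the trace of $X$ on each column lies wholly in $Y$ or wholly in $Z$, and $w$ reads $u'$ on the positions given by $q$ and $v'$ on those given by $q'$. Thus $w\in\operatorname{Sh}(u',v')$. Also $u'\le u$ and $v'\le v$ by the choice of $u$ and $v$. By \eqref{eq:mono}, $u'=u$ and $v'=v$.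

Let $\Sigma_a$ be the class of $u$ for $f$ and $\Sigma_b$ the class of $v$ for $h$. In every nonzero term, $f(Y)\in\Sigma_a$ and $h(Z)\in\Sigma_b$, so the term has an argument in $[(a+b)\pi/4,(a+b+2)\pi/4)$. After rotation by the angle $-(a+b+1)\pi/4$ all nonzero terms have argument in $[-\pi/4,\pi/4)$, hence positive real part. There is at least one such term: since $w\in\operatorname{Sh}(u,v)$, there is a partition $p=q\sqcup q'$ with $X=u(q)\sqcup v(q')$, and $f(u(q))\,h(v(q'))\ne0$. Therefore $(fh)(X)\ne0$.
\end{proof}

The two cases of Section~\ref{sec:one} are Step 4 for $m=n=1$. Let the columns consist of translates of $\alpha$ (letter $\{1\}$) and of $\beta$ (letter $\{2\}$), with $\{1\}<\{2\}$. Then $v=\{2\}$. If $f(\beta)\ne0$, then $u=\{2\}$ and $w=\{2\}\{2\}$, which splits in two ways; if $f(\beta)=0$, then $u=\{1\}$ and $w=\{2\}\{1\}$, with one nonzero term. The first case shows why the sectors are needed: the extremal word fixes the pair of shapes but not the number of terms.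

The next lemma removes the assumption on the second factor. The idea is to peel one point off $h$, lowering its degree, at the price of replacing $f$ by its square.

\begin{lemma}\label{lem:nzd}
If $f\in B_m(E)$ is large and $h\in B_n(E)$ satisfies $fh=0$, then $h=0$.
\end{lemma}

\begin{proof}
We use induction on $n$, for all $E$, $m$ and $f$ at once. If $n=0$, then $h$ is a scalar and $f\ne0$, so $h=0$. Let $n\ge1$, fix $x\in E$, and put $E_0=E\setminus\{x\}$. For $r\in B_j(E)$ let $r_0\in B_j(E_0)$ be the restriction of $r$, and for $j\geq1$ define $r_x\in B_{j-1}(E_0)$ by $r_x(S)=r(S\cup\{x\})$. Then $(fh)_0=f_0h_0$. In \eqref{eq:product} for a set $S\cup\{x\}$, the point $x$ lies in $Y$ or in its complement, so $(fh)_x=f_xh_0+f_0h_x$. From $fh=0$ we get $f_0h_0=0$ and $f_xh_0+f_0h_x=0$. Multiplying the second equation by $f_0$ gives $f_0^2h_x=0$.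

We show that $f_0^2\in B_{2m}(E_0)$ is large. If not, the process of choosing pairwise disjoint members of $\operatorname{supp}f_0^2$ one at a time stops, at a finite maximal disjoint family; let $T$ be its union, a finite set. By maximality $f_0^2$ vanishes on all $2m$-sets disjoint from $T$. The restriction of $f$ to $E\setminus(T\cup\{x\})$ is then large and has square zero, contrary to Lemma~\ref{lem:key}.

By the inductive hypothesis, applied to $f_0^2$ and $h_x\in B_{n-1}(E_0)$, we get $h_x=0$; that is, $h$ vanishes on all $n$-sets that contain $x$. Since $x$ was arbitrary and $n\ge1$, $h=0$.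
\end{proof}

\section{Proofs of the main theorems}\label{sec:proofs}

Combining the last two sections gives a statement in which no group appears.

\begin{theorem}\label{thm:C}
Let $c\in B_1$ have infinite support and let $f\in B_m$, $m\ge1$. Suppose that there are infinitely many tableaux $S$ of size $m$, with pairwise disjoint point sets, such that $f(e_S)\ne0$. Then $f$ is not a zero divisor modulo $cB$: if $h\in B$ and $fh\in cB$, then $h\in cB$.
\end{theorem}

\begin{proof}
The ideal $cB$ is graded because $c$ is homogeneous. The components of $fh$ are the products of $f$ with the components of $h$, so we may take $h$ homogeneous, of degree $n$. Suppose that $fh\in cB$ and $h\notin cB$. By Lemma~\ref{lem:div}(a) there is a tableau $T$ of size $n$ with $h(e_T)\ne0$. All but finitely many of the given tableaux have point sets disjoint from that of $T$; let $P$ be the union of $T$ and these tableaux. The atoms in $P$ have pairwise disjoint supports. The given tableaux contained in $P$ include infinitely many pairwise disjoint members of $\operatorname{supp}\pi_Pf$, so $\pi_Pf$ is large, and $(\pi_Ph)(T)\neq0$. By Lemma~\ref{lem:hom}, $\pi_Pf\cdot\pi_Ph=\pi_P(fh)=0$. This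 contradicts Lemma~\ref{lem:nzd}.
\end{proof}

The role of the group is to supply the hypothesis of Theorem~\ref{thm:C}: it turns one tableau that detects $f$ into infinitely many.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $G$ have no finite orbits and let $0\ne c\in V_1$. The support of $c$ is a nonempty union of orbits, hence infinite, so Section~\ref{sec:div} applies. Put $J=cA(G)$, a graded ideal. It is contained in $\bigoplus_{n\ge1}V_n$, so $c$ is not a unit.

\emph{Homogeneous elements.} Let $f\in V_m$ and $h\in V_n$ with $f\notin J$ and $fh\in J$. We claim that $h\in J$. If $m=0$, then $f$ is a nonzero scalar and the claim holds. Let $m\ge1$. By Lemma~\ref{lem:div}, $f\notin cB$ and there is a tableau $S$ of size $m$ with $f(e_S)\ne0$. Each $g\in G$ acts on $M$ as the algebra automorphism $X\mapsto Xg$. Since $c$ is invariant, $g$ preserves $\Omega_0$ and sends $c(y)x-c(x)y$ to $c(yg)\,xg-c(xg)\,yg$. So $g$ maps atoms to atoms, and maps $S$ to a tableau $Sg$ whose point set is the image of that of $S$, with $e_{Sg}=e_Sg$. Since $f$ is invariant, $f(e_{Sg})=f(e_S)\ne0$. Lemma~\ref{lem:sep}, applied to the point set of $S$, gives $g_1,g_2,\dots$ such that the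 tableaux $Sg_j$ have pairwise disjoint point sets; these are nonempty, so the tableaux are distinct. By Theorem~\ref{thm:C}, $h\in cB$, and by Lemma~\ref{lem:div}(b), $h\in J$.

\emph{General elements.} Let $a,b\in A(G)\setminus J$, with homogeneous components $a_i,b_j$. Let $m$ and $n$ be least with $a_m\notin J$ and $b_n\notin J$. The component of $ab$ of degree $m+n$ is $\sum_{i+j=m+n}a_ib_j$. Every term other than $a_mb_n$ has $i<m$ or $j<n$, so lies in $J$, while $a_mb_n\notin J$ by the claim. So this component is not in $J$, and $ab\notin J$ because $J$ is graded. Thus $c$ is prime.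
\end{proof}

\begin{remark}
The same argument with points in place of atoms shows that $A(G)$ itself is an integral domain if $G$ has no finite orbits. A nonzero $f\in V_m$ with $m\ge1$ is large, by Lemma~\ref{lem:sep} applied to a member of its support. So products of nonzero homogeneous elements are nonzero by Lemma~\ref{lem:key}, and components of lowest degree give the general case.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The implication (i)$\Rightarrow$(ii) is Theorem~\ref{thm:A}, as $c\neq0$. If $c$ is prime and divides $a^k$, then it divides $a$, by induction on $k$; so (ii)$\Rightarrow$(iii). For (iii)$\Rightarrow$(i) we generalize Example~\ref{ex:point}. Suppose that $G$ has a finite orbit $O$, of size $s\ge1$. Let $y\in B_s$ take the value $1$ at $O$ and $0$ at all other $s$-sets. Then $y\in V_s$, because $Og=O$ for all $g\in G$, and $y^2=0\in cA(G)$, because two disjoint sets cannot both equal $O$. It remains to show that $y\notin cA(G)$, and for this we exhibit a tableau. With $\Omega_1,\Omega_0$ as in Section~\ref{sec:div}, choose distinct points $z_o\in\Omega_1\setminus O$ for $o\in O\cap\Omega_1$; this is possible because $\Omega_1$ is infinite.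 Let $S$ consist of the atoms $c(z_o)o-c(o)z_o$ for $o\in O\cap\Omega_1$ and $o$ for $o\in O\cap\Omega_0$. This is a tableau of size $s$. The value $y(e_S)$ is the coefficient of $O$ in $e_S$, and $O$ arises only by choosing $o$ from each atom, since $z_o\notin O$. So $y(e_S)=\prod_{o\in O\cap\Omega_1}c(z_o)\ne0$. By Lemma~\ref{lem:div}(a), $y\notin cB\supseteq cA(G)$. Hence $cA(G)$ is not radical.
\end{proof}

\section{Orbit counts and positive characteristic}\label{sec:growth}

In a graded domain $R$, multiplication by a nonzero element of $R_m$ embeds $R_n$ in $R_{m+n}$, so $\dim R_{m+n}\ge\max(\dim R_m,\dim R_n)$ when both dimensions are positive. Over an algebraically closed field one gets more. We recall two facts. For complex vector spaces $U,U'$ of finite dimensions $d,d'\ge1$, the classes of the nonzero pure tensors $a\otimes b$ form the \emph{Segre variety} in $\mathbb P(U\otimes U')=\mathbb P^{dd'-1}$; it is the image of $\mathbb P(U)\times\mathbb P(U')$ under a closed embedding, so it is an irreducible closed subvariety of dimension $d+d'-2$. The \emph{projective dimension theorem} says that two irreducible closed subvarieties of $\mathbb P^N$ over an algebraically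 closed field intersect if the sum of their dimensions is at least $N$.

\begin{corollary}\label{cor:growth}
Let $G$ have no finite orbits, and finitely many orbits on $n$-sets for all $n$, say $t_n$ of them. Put $d_0=1$ and $d_n=t_n-t_{n-1}$ for $n\ge1$. If $d_m,d_n\ge1$, then $d_{m+n}\ge d_m+d_n-1$.
\end{corollary}

\begin{proof}
The numbers $t_n$ do not depend on the field, so take $K=\mathbb C$. Let $R=A(G)/\varepsilon A(G)$. Then $R_0=\mathbb C$, and $R_n=V_n/\varepsilon V_{n-1}$ has dimension $t_n-t_{n-1}$ for $n\ge1$ by Lemma~\ref{lem:kernel}(a). So $\dim R_n=d_n$ for all $n$. By Theorem~\ref{thm:A}, $R$ is a domain, so the kernel $N$ of the multiplication map $R_m\otimes R_n\to R_{m+n}$ contains no nonzero pure tensor. If $N=0$, then $d_{m+n}\ge d_md_n\ge d_m+d_n-1$, since $(d_m-1)(d_n-1)\ge0$. If $N\ne0$, then $\mathbb P(N)$ is a linear subspace of $\mathbb P^{d_md_n-1}$ of dimension at least $d_md_n-d_{m+n}-1$ that misses the Segre variety. The projective dimension theorem gives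
\[
(d_md_n-d_{m+n}-1)+(d_m+d_n-2)<d_md_n-1,
\]
that is, $d_{m+n}>d_m+d_n-2$.
\end{proof}

Equality can hold for all $m$ and $n$: in Example~\ref{ex:sym} with $r=3$ we have $t_n=\binom{n+2}{2}$ and $d_n=n+1$.

\begin{remark}[characteristic zero is needed]\label{rem:charp}
Let $K$ have characteristic $p>0$ and let $G=\operatorname{Sym}(\Omega)$, which has no finite orbits. As in Example~\ref{ex:sym}, $V_n=K\mathbf 1_n$, $\mathbf 1_1=\varepsilon$ and $\mathbf 1_m\mathbf 1_n=\binom{m+n}{m}\mathbf 1_{m+n}$. Then $\varepsilon\mathbf 1_{p-1}=p\mathbf 1_p=0$, so $\varepsilon V_{p-1}=0$ and $\mathbf 1_p\notin\varepsilon A(G)$. On the other hand,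
\[
\mathbf 1_p^{\,p}=\frac{(p^2)!}{(p!)^p}\,\mathbf 1_{p^2}=0,
\]
since the coefficient counts the ordered partitions of a $p^2$-set into $p$ sets of size $p$, and its $p$-adic valuation is $(p+1)-p=1$. So $\varepsilon A(G)$ is not radical, and $\varepsilon$ is not prime. The identity $\varepsilon\mathbf 1_{p-1}=0$ shows that both lemmas whose proofs use the characteristic fail: multiplication by $\varepsilon$ is not injective, against Lemma~\ref{lem:kernel}(a), and a product of two large functions vanishes, against Lemma~\ref{lem:key}.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Gilbey}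
Julian D. Gilbey, \emph{Permutation group algebras}, arXiv:math/0112173 (2001).

\bibitem{Neumann}
B. H. Neumann, \emph{Groups covered by permutable subsets}, J. London Math. Soc. \textbf{29} (1954).

\bibitem{Pouzet}
M. Pouzet, RAIRO Theor. Inform. Appl. \textbf{42} (2008), 83--103.

\end{thebibliography}
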